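\title{Degree one maps can raise the Lusternik--Schnirelmann category}

\begin{abstract}
Rudyak conjectured that $\operatorname{cat}M\ge\operatorname{cat}N$ whenever there is a degree one map $M\to N$ of closed manifolds, where $\operatorname{cat}$ is the Lusternik--Schnirelmann category. We show that the conjecture fails in every dimension $n\ge 6$: there is a degree one map $M\to N$ of closed smooth $n$-manifolds with $\operatorname{cat}N=n-1$ and $\operatorname{cat}M\le\lceil n/2\rceil+1$. There are also simply connected and arbitrarily highly connected counterexamples. The category of $N$ is detected by the framed bordism class of a fiber of a map from $N$ to a product of spheres. The manifold $M$ is obtained from $N$ by surgeries that twist the framing; it acquires a highly connected null-bordism, and this null-bordism bounds its category from above.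
\end{abstract}

\section{Introduction}\label{sec:intro}

The (normalized) \emph{Lusternik--Schnirelmann category} $\operatorname{cat}X$ of a space $X$ is the least integer $k\ge0$ such that $X$ can be covered by $k+1$ open sets, each of which is contractible in $X$, meaning that its inclusion into $X$ is homotopic to a constant map. It is a homotopy invariant that counts how many homotopically trivial pieces are needed to assemble $X$. A point has category $0$, and a sphere of positive dimension, covered by two open disks, has category $1$.

Two estimates settle most simple examples. From above, $\operatorname{cat}X\le\dim X$ for a connected CW complex (Corollary~\ref{cor:dim} below). From below there is the \emph{cup-length estimate}: if $x_1\cdots x_k\ne0$ for classes $x_i$ of positive degree in the cohomology of $X$ with coefficients in a field, then $\operatorname{cat}X\ge k$. Indeed, if $X=U_1\cup\dots\cup U_k$ with each $U_i$ open and contractible in $X$, then $x_i$ vanishes on $U_i$ and lifts to $H^*(X,U_i)$, so the product lifts to $H^*(X,U_1\cup\dots\cup U_k)=0$. The two estimates give $\operatorname{cat}T^n=n$ for the torus, and category $2$ for closed orientable surfaces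 of positive genus.

A \emph{degree one map} is a map $h\colon M\to N$ of closed, connected, oriented manifolds of the same dimension with $h_*[M]=[N]$. Such a map exhibits $M$ as cohomologically at least as complicated as $N$. If $0\ne x\in H^*(N)$, with coefficients in a field, Poincar\'e duality gives $y$ with $\langle xy,[N]\rangle\neq0$, and then $\langle h^*x\,h^*y,[M]\rangle=\langle xy,h_*[M]\rangle\ne0$. So $h^*$ is an injective ring homomorphism, every nonzero cup product in $N$ survives in $M$, and $\operatorname{cat}M\ge\operatorname{cat}N$ whenever the cup-length estimate is sharp for $N$, as it is for spheres, tori and surfaces. One is led to guess that the inequality always holds. This is Rudyak's conjecture, which we take from Dranishnikov's paper \cite{Dr}: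

\begin{quote}
\emph{If $h\colon M\to N$ is a degree one map between closed manifolds, then $\operatorname{cat}M\ge\operatorname{cat}N$.}
\end{quote}

\noindent Rudyak proved the inequality for maps of degree $\pm1$ between closed stably parallelizable $n$-manifolds with $n\ge4$ and $2\operatorname{cat}N\ge n+4$. We show that the conjecture is false in general.

\begin{theorem}\label{thm:A}
For every $n\ge6$ there are closed connected oriented smooth $n$-manifolds $M$, $N$ and a degree one map $h\colon M\to N$ with
\[
\operatorname{cat}N=n-1,\qquad \lfloor n/2\rfloor+1\le\operatorname{cat}M\le\lceil n/2\rceil+1<n-1 .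
\]
For $n$ even, $\operatorname{cat}M=n/2+1$. Moreover, $N$ is stably parallelizable.
\end{theorem}

For $n=6$ this reads $\operatorname{cat}M=4<5=\operatorname{cat}N$. In general $\operatorname{cat}N-\operatorname{cat}M\ge\lfloor n/2\rfloor-2$, so the drop is unbounded. Since $2(n-1)\ge n+4$ for $n\ge6$, the target $N$ satisfies every hypothesis that Rudyak's theorem places on the target; hence the stable parallelizability of $M$ cannot be dropped from that theorem.

The fundamental group plays no essential role. In the next statement $J\colon\pi_r(SO)\to\pi_r^s$ is the stable $J$-homomorphism, recalled in Section~\ref{sec:framed}.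

\begin{theorem}\label{thm:B}
Let $c\ge2$ be an even integer such that $J\colon\pi_{c-1}(SO)\to\pi_{c-1}^s$ is nonzero (for example $c=2$ or $c\equiv0\bmod 4$), and let $m\ge4$. There is a degree one map $h\colon M\to N$ of closed $(c-1)$-connected smooth manifolds of dimension $c(m+1)-1$ with
\[
\operatorname{cat}N=m,\qquad \operatorname{cat}M\le\lceil m/2\rceil+1<m .
\]
For $m$ even, $\operatorname{cat}M=m/2+1$.
\end{theorem}

For $c=2$, $m=4$ this is a simply connected $9$-dimensional counterexample with $\operatorname{cat}M=3<4=\operatorname{cat}N$, and taking $c$ a large multiple of $4$ gives arbitrarily highly connected counterexamples.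

\section{The idea}\label{sec:idea}

A counterexample needs a target $N$ whose category is certified by something other than cup products, and the certificate must be one that a degree one map can destroy. The smallest instance of such destruction is four-dimensional.

\begin{example}\label{ex:toy}
Let $\eta\colon S^3\to S^2$ be the Hopf map, so that $\mathbb{CP}^2=S^2\cup_\eta e^4$. The cofibration sequence of $\eta$ is
\[
S^3\xrightarrow{\ \eta\ }S^2\longrightarrow\mathbb{CP}^2\xrightarrow{\ h\ }S^4\xrightarrow{\ f\ }S^3 ,
\]
where $h$ collapses $S^2=\mathbb{CP}^1$ to a point and has degree one, and $f=\pm\Sigma\eta$ is the generator of $\pi_4(S^3)=\mathbb Z/2$. To see the composite $fh$, model $S^4=\mathbb{CP}^2/S^2$ by $\mathbb{CP}^2\cup CS^2$, with $CS^2$ the cone. Then $h$ is the inclusion of $\mathbb{CP}^2$ and $f$ is the collapse $\mathbb{CP}^2\cup CS^2\to\Sigma S^2$ of $\mathbb{CP}^2$ to a point, so $fh$ is constant. A map to $S^3$ can be deformed to miss a point exactly when it is null-homotopic. Thus $f$ cannot be deformed off a point, while $fh$ can.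
\end{example}

Cohomology does not see that $f$ is essential, because $f^*=0$ in positive degrees. What sees it is the fiber of $f$ over a regular value: by the Pontryagin construction it is a framed $1$-manifold representing the nonzero element of the framed bordism group $\Omega_1^{\mathrm{fr}}=\pi_1^s=\mathbb Z/2$. This invariant needs a stable framing of the domain, and $\mathbb{CP}^2$, which is not spin, has none.

Example~\ref{ex:toy} is not a counterexample: $\operatorname{cat}S^4=1$, while $\operatorname{cat}\mathbb{CP}^2\ge2$ by the cup-length estimate. Two things are missing. First, the framed fiber must certify a large category. For this we replace $S^3$ by a product $P$ of $m$ spheres: a map $N\to P$ can be deformed off a point as soon as $\operatorname{cat}N\le m-1$ (Lemma~\ref{lem:miss}), so a nontrivial framed fiber forces $\operatorname{cat}N\ge m$. Second, destroying one lower bound proves nothing about $\operatorname{cat}M$; a genuine upper bound is required. It will come from a null-bordism of $M$.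

Here is the argument in dimension $6$.
\begin{enumerate}
\item Frame $T^5\times S^1$ so that the fiber $S^1$ of the projection to $T^5$ is nonzero in $\Omega^{\mathrm{fr}}_1$. Framed surgery turns the projection into a $3$-connected map $f\colon N\to T^5$ without changing the class of the fiber. So $\operatorname{cat}N\ge5$.
\item The nontrivially framed circle does bound a disk once framings may be twisted by the Hopf bundle $L$ over $S^2$, pulled back along a map to $S^2$. So, over $B=T^5\times S^2$ and with the twisted structure, $N$ is a boundary. Twisted surgery on $N$ over $N\times S^2$ gives a degree one map $M\to N$ for which $g\colon M\to B$ is $3$-connected, and $M$ is still a boundary: $M=\partial W$, with $g$ extending to a $3$-connected map $G\colon W\to B$.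
\item By duality the $7$-manifold $W$ has no cohomology in degrees $\ge5$. The category of a space $X$ is at most $4$ exactly when a certain fibration $G_4(X)\to X$ with $3$-connected fiber has a section. The obstructions to lifting $G$ to $G_4(B)$ lie in degrees $\ge5$, so $G$ lifts, and with it $g$. Finally, because $g$ is $3$-connected, $G_4(M)$ maps to the pullback $g^*G_4(B)$ by a $6$-connected map, and $\dim M=6$; so $G_4(M)\to M$ has a section and $\operatorname{cat}M\le4$.
\end{enumerate}
Section~\ref{sec:upper} proves the upper bound of step (3), Section~\ref{sec:framed} the lower bound of step (1), Section~\ref{sec:surgery} supplies the surgeries, and Sections~\ref{sec:construction} and~\ref{sec:proofs} carry out the construction and the count.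

\section{Upper bounds for the category}\label{sec:upper}

Manifolds are smooth and compact, possibly with boundary; they are triangulable and are treated as finite CW complexes.

\subsection*{Connected maps}
A space is \emph{$s$-connected} if it is nonempty and $\pi_j=0$ for $j\le s$; so $(-1)$-connected means nonempty. A map is \emph{$q$-connected} if, for all basepoints, it is bijective on $\pi_j$ for $j<q$ and onto for $j=q$; every map is $(-1)$-connected. Composites and products of $q$-connected maps are $q$-connected, and a fibration with $s$-connected fibers is $(s+1)$-connected. We use two textbook facts.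
\begin{itemize}
\item[(C1)] Let $\varphi\colon X\to Y$ be a map of CW complexes, regarded as an inclusion by means of the mapping cylinder. Then $\varphi$ is $q$-connected if and only if, up to homotopy equivalence relative to $X$, the complex $Y$ is obtained from $X$ by attaching cells of dimension $\ge q+1$. In that case $H_j(Y,X;\mathcal A)=0$ for $j\le q$ and every local system $\mathcal A$, and $\varphi^*\colon H^j(Y;\mathbb F)\to H^j(X;\mathbb F)$ is injective for $j\le q$ and every field $\mathbb F$.
\item[(C2)] If $\varphi\colon X\to Y$ is $q$-connected and $K$ is a CW complex with $\dim K\le q$, then every map $K\to Y$ is homotopic to $\varphi t$ for some $t\colon K\to X$.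
\end{itemize}

\subsection*{Joins}
The join $X*A$ is the homotopy pushout of $X\leftarrow X\times A\to A$; its points are the formal combinations $tx+(1-t)y$ with $x\in X$, $y\in A$, $t\in[0,1]$. It preserves weak equivalences. Joining improves the connectivity of maps, and this gain drives the whole upper bound.

\begin{lemma}\label{lem:join}
Let $\varphi\colon X\to X'$ be an $r$-connected map of nonempty spaces, $r\ge-1$, and let $A$ be $a$-connected, $a\ge-1$. Then $\varphi*\mathrm{id}_A\colon X*A\to X'*A$ is $(r+a+2)$-connected. In particular, the join of an $r$-connected space and an $a$-connected space is $(r+a+2)$-connected.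
\end{lemma}

\begin{proof}
Up to weak equivalence, $\varphi$ is the inclusion of a subcomplex $X$ in a CW complex $X'$ whose other cells have dimension $\ge r+1$, and $A$ is a CW complex with a vertex $y_0$ whose other cells have dimension $\ge a+1$. The cells of $X'*A$ are the cells of $X'$, the cells of $A$, and the joins $e*e'$, of dimension $\dim e+\dim e'+1$. Let $Q=(X*A)\cup(X'*y_0)$. The cells outside $Q$ are the $e*e'$ with $e\not\subset X$ and $e'\neq y_0$, which have dimension $\ge r+a+3$; so $Q\subset X'*A$ is $(r+a+2)$-connected. The cone $X'*y_0$ meets $X*A$ in the cone $X*y_0$, and it deformation retracts onto this contractible subcomplex; so $X*A\subset Q$ is a homotopy equivalence. For the last statement take $X$ to be a point of the $r$-connected space $X'$: the inclusion is $r$-connected and $X*A$ is contractible.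
\end{proof}

By induction, a join of $j$ spaces, each $(c-2)$-connected with $c\ge1$, is $(jc-2)$-connected, since $(jc-2)+(c-2)+2=(j+1)c-2$.

\subsection*{Category as a section problem}
Let $X$ be a connected CW complex with basepoint $x_0$, and let $PX\to X$ be the fibration that sends a path starting at $x_0$ to its endpoint. A section over $U\subset X$ is a contraction of $U$ to $x_0$ inside $X$. If $U_0,\dots,U_k$ cover $X$ and carry sections $s_i$, a partition of unity $t_i$ assembles them into the formal combination $\sum t_i(x)s_i(x)$. Accordingly, let $p_k\colon G_k(X)\to X$ be the $(k+1)$-fold fiberwise join of $PX\to X$: a point over $x$ is a formal convex combination $t_0\gamma_0+\dots+t_k\gamma_k$ of paths from $x_0$ to $x$. This is a fibration, natural for based maps, with fiber $F_k(X)\simeq(\Omega X)^{*(k+1)}$, naturally in $X$.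

\begin{theorem}[\v{S}varc; see \cite{Sv,CLOT}]\label{thm:svarc}
For a connected CW complex $X$, $\operatorname{cat}X\le k$ if and only if $p_k$ has a section, equivalently a section up to homotopy.
\end{theorem}

If $X$ is $(c-1)$-connected, $c\ge1$, then $\Omega X$ is $(c-2)$-connected, so
\begin{equation}\label{eq:fiber}
F_k(X)\ \text{ is }\ \bigl((k+1)c-2\bigr)\text{-connected.}
\end{equation}

\begin{corollary}\label{cor:dim}
If $X$ is a $(c-1)$-connected CW complex, $c\ge1$, and $\dim X\le(k+1)c-1$, then $\operatorname{cat}X\le k$. In particular $\operatorname{cat}X\le\dim X$ for connected $X$.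
\end{corollary}

\begin{proof}
By \eqref{eq:fiber} the map $p_k$ is $((k+1)c-1)$-connected, so by (C2) the identity of $X$ lifts through $p_k$ up to homotopy.
\end{proof}

The manifolds we construct are not explicit, but they come with highly connected maps to products of spheres. The next lemma transfers the section problem across such a map. A $q$-connected map controls $X$ only up to dimension $q$; the join raises this range by $kc-1$.

\begin{lemma}\label{lem:compare}
Let $X$, $Y$ be $(c-1)$-connected CW complexes, $c\ge1$, let $k,q,n\ge1$, $\dim X\le n$, and let $g\colon X\to Y$ be $q$-connected. If $g$ lifts up to homotopy through $p_k\colon G_k(Y)\to Y$ and $n\le q-1+kc$, then $\operatorname{cat}X\le k$.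
\end{lemma}

\begin{proof}
Take $g(x_0)$ as basepoint of $Y$. The map $\Omega g$ is $(q-1)$-connected. Pass from $(\Omega X)^{*(k+1)}$ to $(\Omega Y)^{*(k+1)}$ by replacing one factor at a time. At each step the join of the other $k$ factors is $(kc-2)$-connected, so by Lemma~\ref{lem:join} the step is $(q-1+kc)$-connected. Hence $F_k(X)\to F_k(Y)$ is $n$-connected.

Let $E=g^*G_k(Y)$. Naturality gives a map $\psi\colon G_k(X)\to E$ of fibrations over $X$ that restricts to $F_k(X)\to F_k(Y)$ on fibers. Both fibers are path-connected by \eqref{eq:fiber}, because $k\ge1$, so the long exact sequences end in $\pi_1(X)\to 1$ and the five lemma applies in all degrees: $\psi$ is $n$-connected. Since $p_k$ is a fibration, the lift of $g$ can be deformed to a strict lift, which is a section $s$ of $E\to X$. By (C2), $s\simeq\psi t$ for some $t\colon X\to G_k(X)$. Projecting to $X$ gives $p_kt\simeq\mathrm{id}_X$, and Theorem~\ref{thm:svarc} applies.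
\end{proof}

\subsection*{A bound from a null-bordism}
To use Lemma~\ref{lem:compare} we must lift $g\colon M\to B$ to $G_k(B)$. In our application $B$ is a product of $m+1$ spheres, so $\operatorname{cat}B\ge m+1$ by the cup-length estimate and $p_k$ has no section over $B$ for $k\le m$. Nor do the obstruction groups on $M$ vanish, since $M$ has cohomology up to degree $n$. The way out is to factor $g$ through a space with little cohomology, and a null-bordism as highly connected as $g$ is such a space. We recall the two tools.
\begin{itemize}
\item[(O)] \emph{Obstruction theory.} Let $p\colon E\to B$ be a fibration over a connected base with simply connected fiber $F$, and $G\colon K\to B$ a map from a finite complex. The groups $\pi_j(F)$ form local systems on $B$, and if $H^i(K;G^*\pi_{i-1}(F))=0$ for all $i\ge1$, then $G$ lifts to $E$.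
\item[(D)] \emph{Poincar\'e--Lefschetz duality.} For a compact oriented $d$-manifold $W$ and any local system $\mathcal A$, $H^j(W;\mathcal A)\cong H_{d-j}(W,\partial W;\mathcal A)$.
\end{itemize}

\begin{proposition}\label{prop:upper}
Let $q\ge c\ge1$. Let $W$ be a compact oriented $(n+1)$-manifold with boundary $M$, let $B$ be a $(c-1)$-connected CW complex, and let $G\colon W\to B$ be a map such that both $G$ and $g=G|_M$ are $q$-connected. If $k\ge2$ and $kc\ge n+1-q$, then $\operatorname{cat}M\le k$.
\end{proposition}

\begin{proof}
For $j\le q-1$ both $\pi_j(M)\to\pi_j(B)$ and $\pi_j(W)\to\pi_j(B)$ are bijective, hence so is $\pi_j(M)\to\pi_j(W)$. Thus the inclusion $M\subset W$ is $(q-1)$-connected, and $M$ is $(c-1)$-connected because $q\ge c$. By (C1), $H_i(W,M;\mathcal A)=0$ for $i\le q-1$, and (D) gives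
\begin{equation}\label{eq:vanish}
H^j(W;\mathcal A)\cong H_{n+1-j}(W,M;\mathcal A)=0\qquad\text{for } j\ge n+2-q
\end{equation}
and every local system $\mathcal A$. By \eqref{eq:fiber}, $F_k(B)$ is $((k+1)c-2)$-connected; it is simply connected because $k\ge2$. The coefficients $\pi_{i-1}(F_k(B))$ vanish for $i<(k+1)c$, and for
\[
i\ge(k+1)c\ge n+1-q+c\ge n+2-q
\]
the group $H^i(W;G^*\pi_{i-1}(F_k(B)))$ vanishes by \eqref{eq:vanish}. By (O), $G$ lifts to $G_k(B)$, and so does its restriction $g$. The hypothesis $kc\ge n+1-q$ is also the inequality $n\le q-1+kc$ of Lemma~\ref{lem:compare}, which gives $\operatorname{cat}M\le k$.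
\end{proof}

\section{Framed fibers and a lower bound}\label{sec:framed}

\subsection*{Twisted framings}
Write $\varepsilon^l$ for the trivial bundle of rank $l$. A \emph{stable trivialization} of a vector bundle $E$ is a homotopy class of trivializations of $E\oplus\varepsilon^l$ for large $l$, modulo adding further trivial summands. A \emph{framing} of a manifold is a stable trivialization of its tangent bundle; a manifold is \emph{stably parallelizable} if it has one. Spheres are stably parallelizable, since $TS^a\oplus\varepsilon=T\mathbb R^{a+1}|_{S^a}$, and so are their products.

\begin{definition}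
Let $\zeta$ be an oriented vector bundle over a space $Y$. A \emph{$\zeta$-manifold over $Y$} is a manifold $X$ with a map $g\colon X\to Y$ and a stable trivialization of $TX\oplus g^*\zeta$. For $\zeta=0$ we speak of a \emph{framed manifold over $Y$}.
\end{definition}

A $\zeta$-manifold is oriented, because $\zeta$ is. Its boundary is a $\zeta$-manifold through $TX|_{\partial X}=T\partial X\oplus\varepsilon$, where $\varepsilon$ is spanned by the outward normal on null-bordisms and on outgoing ends of bordisms, and by the inward normal on incoming ends. With this convention $X\times I$ is a bordism from $X$ to $X$, and bordisms whose structures match along a common end can be glued, a homotopy between the two trivializations being absorbed in a collar.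

Framed manifolds can be viewed as twisted ones. Let $\xi$ be an oriented bundle of rank $\rho$ over $S^{r+1}$, let $*\in S^{r+1}$ be the basepoint, and fix an oriented basis of the fiber $\xi_*$.
\begin{itemize}
\item[(T)] If $u\colon X\to Y$ is a map, then $(u,*)\colon X\to Y\times S^{r+1}$ pulls $\mathrm{pr}_2^*\xi$ back to $X\times\xi_*=\varepsilon^\rho$. So framed manifolds over $Y$ are the same as $\mathrm{pr}_2^*\xi$-manifolds over $Y\times S^{r+1}$ with second component constantly $*$, compatibly with passage to the boundary.
\end{itemize}

\subsection*{Framed bordism and $J$}
Bordism classes of closed framed $r$-manifolds form a group $\Omega_r^{\mathrm{fr}}$ under disjoint union, and the Pontryagin--Thom construction identifies it with the stable homotopy group $\pi_r^s$. Changing a framing by a constant matrix preserves the class if the determinant is positive and negates it otherwise. So the order in which summands are written affects only signs, and signs will not matter.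

Given $\gamma\colon S^r\to SO(\rho)$, let $S^r_\gamma$ be the sphere framed by trivializing $TS^r\oplus\varepsilon\oplus\varepsilon^\rho=T\mathbb R^{r+1}|_{S^r}\oplus\varepsilon^\rho$ by the standard frame of $\mathbb R^{r+1}$ and the frame $\gamma$ of $\varepsilon^\rho$. For constant $\gamma$ the framing extends over $D^{r+1}$ and the class is zero. In general $[S^r_\gamma]=\pm J[\gamma]$; this is the geometric description of the homomorphism $J\colon\pi_r(SO)\to\pi_r^s$. For $r=1$ it is an isomorphism $\mathbb Z/2\to\mathbb Z/2$, sending the generator to the stable class of the Hopf map $\eta$. For $r\equiv3\bmod4$ it is nonzero by Milnor--Kervaire and Adams \cite{Adams}.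

Oriented bundles over $S^{r+1}$ are described by clutching functions $S^r\to SO(\rho)$, which compare trivializations over two complementary disks; we write $J(\xi)$ for the $J$-image of the clutching class of $\xi$ in $\pi_r(SO)$. Every element of $\pi_r(SO)$ is the clutching class of some $\xi$. The following lemma is the source of the counterexample: one sphere is nonzero as a framed manifold and zero as a $\xi$-manifold.

\begin{lemma}\label{lem:disk}
Let $r\geq 1$, let $\omega\colon D^{r+1}\to D^{r+1}/S^r=S^{r+1}$ be the collapse, with $\omega(S^r)=*$, and let $\tau$ be an oriented trivialization of $\omega^*\xi$. The standard frame of $D^{r+1}$ and $\tau$ make $(D^{r+1},\omega)$ a $\xi$-manifold over $S^{r+1}$. Its boundary, framed by \textup{(T)}, represents $\pm J(\xi)\in\Omega_r^{\mathrm{fr}}$.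
\end{lemma}

\begin{proof}
Over $S^r$ the bundle $\omega^*\xi$ is $S^r\times\xi_*$, and expressing $\tau|_{S^r}$ in the fixed basis of $\xi_*$ gives $\gamma\colon S^r\to SO(\rho)$. The boundary is $S^r_\gamma$ by definition. Extend the fixed basis to a trivialization of $\xi$ over a small disk around $*$ and pull it back to a collar of $S^r$ in $D^{r+1}$. Comparing $\tau$ with it on the collar gives a homotopy from $\gamma$ to the comparison map on the inner sphere of the collar, which is a clutching function of $\xi$ or its pointwise inverse.
\end{proof}

\subsection*{The invariant $\alpha$}
Fix $a,m\ge1$, let $P=(S^a)^m$ with a fixed framing and the resulting orientation, and fix a point $p\in P$. Let $(X,f)$ be a closed framed manifold over $P$ of dimension $am+r$. Deform $f$ to a smooth map with regular value $p$ and put $F=f^{-1}(p)$, a closed $r$-manifold. The differential of $f$ identifies the normal bundle of $F$ with $F\times T_pP$, so $TX|_F\cong TF\oplus(F\times T_pP)$, and the framing of $X$ together with an oriented basis of $T_pP$ frames $F$. Define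
\[
\alpha(X,f)=[F]\in\Omega_r^{\mathrm{fr}} .
\]
If $(R,\Phi)$ is a framed bordism over $P$ between two such pairs, deform $\Phi$ relative to the boundary to be transverse to $p$; then $\Phi^{-1}(p)$, framed in the same way, is a framed bordism between the two fibers. Applied to cylinders, this shows that $\alpha$ is well defined and depends only on the homotopy class of $f$; in general it shows that $\alpha$ is an invariant of framed bordism over $P$. If $f$ is homotopic to a map that misses $p$, the fiber is empty and $\alpha=0$.

\begin{lemma}\label{lem:miss}
Let $N$ be a closed manifold with $\operatorname{cat}N\le m-1$. Then every map $f=(u_1,\dots,u_m)\colon N\to(S^a)^m$ is homotopic to a map that misses $p=(p_1,\dots,p_m)$.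
\end{lemma}

\begin{proof}
Write $N=U_1\cup\dots\cup U_m$ with $U_i$ open and contractible in $N$. Triangulate $N$ so finely that every closed simplex lies in some $U_i$, and let $A_i$ be the union of the closed simplices contained in $U_i$. The subcomplexes $A_i$ cover $N$. The inclusion $A_i\subset N$ is null-homotopic, so $u_i|_{A_i}$ is homotopic to a constant, which we may take to be $-p_i$ because $a\ge1$ makes $S^a$ path-connected. By the homotopy extension property $u_i\simeq u_i'$ with $u_i'(A_i)\subset\{-p_i\}$. Each point of $N$ lies in some $A_i$, where $u_i'\ne p_i$; so $(u_1',\dots,u_m')$ misses $p$.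
\end{proof}

\begin{corollary}\label{cor:lower}
If $(N,f)$ is a closed framed manifold over $(S^a)^m$ with $\alpha(N,f)\neq0$, then $\operatorname{cat}N\ge m$.
\end{corollary}

For $r=0$ the invariant $\alpha$ is the degree of $f$, and Corollary~\ref{cor:lower} is a case of the cup-length estimate. For $r\ge1$ it is the kind of certificate met in Example~\ref{ex:toy}. It passes from $N$ to $M$ along $h\colon M\to N$ if $M$ is framed and $(M,h)$ is framed bordant to $(N,\mathrm{id})$ over $N$, for then $\alpha(M,fh)=\alpha(N,f)$. Our $(M,h)$ will be bordant to $(N,\mathrm{id})$ only through a twisted bordism.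

\section{Surgery below the middle dimension}\label{sec:surgery}

Proposition~\ref{prop:upper} needs highly connected maps. Surgery produces them inside a given bordism class, up to half the dimension. We include the proof in order to keep track of the twisted structure and of the fundamental group.

Given an embedding $S^i\times D^{d-i}\to\operatorname{int}X$ in a $d$-manifold $X$, attach the handle $H=D^{i+1}\times D^{d-i}$ to $X\times I$ along $S^i\times D^{d-i}\subset X\times1$. The result $Z$ is the \emph{trace}; its far end $X'$, in which $S^i\times D^{d-i}$ has been replaced by $D^{i+1}\times S^{d-i-1}$, is the result of the \emph{surgery}. Up to homotopy $Z\simeq X\cup e^{i+1}$ and $Z\simeq X'\cup e^{d-i}$. The same holds for finitely many disjoint embeddings, with one cell for each.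

\begin{lemma}\label{lem:surgery}
Let $Y$ be a connected finite complex, $\zeta$ an oriented vector bundle over $Y$, $q\ge1$, and $(X,g)$ a nonempty connected $\zeta$-manifold over $Y$ of dimension $d\ge2q$. Finitely many surgeries in the interior of $X$ produce a connected $\zeta$-manifold $(X',g')$ over $Y$ with $g'$ $q$-connected. The trace is a connected $\zeta$-manifold over $Y$ and is a product near $\partial X\times I$. In particular $\partial X'=\partial X$ with the same map to $Y$, and for closed $X$ the trace is a bordism of $\zeta$-manifolds from $X$ to $X'$.
\end{lemma}

\begin{proof}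
The map $g$ is $0$-connected. We assume that it is $i$-connected with $0\le i<q$ and make it $(i+1)$-connected. Note that $d-i\ge2q-i\ge i+2$. From the fibrations $O(l)\to O(l+1)\to S^l$ recall that $\pi_j(O(l))\to\pi_j(O)$ is onto for $j\le l-1$ and injective for $j\le l-2$.

\emph{Realizing cells by handles.} Suppose given finitely many maps $S^i\to X$, each with a null-homotopy $D^{i+1}\to Y$ of its composite with $g$; these data describe a complex $X\cup\bigcup e^{i+1}$ over $Y$. As $2i<d$, general position deforms the maps, together with the null-homotopies, to disjoint embeddings in the interior. Consider one of them, with normal bundle $\nu$. The null-homotopy trivializes $g^*\zeta|_{S^i}$, so $TX|_{S^i}=TS^i\oplus\nu$ is stably trivial, and hence so is $\nu$. For $i\geq1$ its clutching class in $\pi_{i-1}(O(d-i))$ dies in $\pi_{i-1}(O)$, so it is trivial, because $i-1\le d-i-2$; for $i=0$ there is nothing to prove. A trivialization $\phi$ of $\nu$ determines a handle $H$. Extend $g$ over the core $D^{i+1}\times0$ by the null-homotopy and then to a map $\bar g$ on $Z$ by retracting $H$ onto the union of the core and the attaching region.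

It remains to choose $\phi$ so that the stable trivialization $\sigma$ of $T(X\times I)\oplus g^*\zeta$ extends over $H$. Since $H$ is contractible, $TH\oplus\bar g^*\zeta$ has a trivialization $\theta$, which on $S^i$ consists of the frame of $D^{i+1}$, the frame $\phi$ of $\nu$, and the trivialization of $g^*\zeta$ given by the null-homotopy. Comparing $\theta$ with $\sigma$ gives $\delta\colon S^i\to O$, and $\sigma$ extends over $H$ if and only if $\delta$ is homotopic to a constant. Replacing $\phi$ by $\phi\lambda$ with $\lambda\colon S^i\to O(d-i)$ changes only the middle frame, so it multiplies $\delta$ pointwise by the stabilization of $\lambda$. For $i=0$, take $\lambda$ to be a reflection at one of the two points if the values of $\delta$ lie in different components of $O$. For $i\ge1$, $\delta$ maps into one component of $O$, which after multiplication by a constant we may take to be $SO$. Pointwise multiplication induces the group law of $\pi_i(SO)$, and $\pi_i(SO(d-i))\to\pi_i(SO)$ is onto as $i\le d-i-1$; so some $\lambda$ cancels $\delta$.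

The trace $Z$ of these surgeries is a $\zeta$-manifold, equivalent over $Y$ to the given complex, and $X'\subset Z$ is $(i+1)$-connected by (C1), since the dual cells have dimension $d-i\ge i+2$. So $X'$ is connected; if $\pi_j(Z)\to\pi_j(Y)$ is bijective for some $j\leq i$, or onto for some $j\le i+1$, the same holds for $X'$. It remains to choose the cells.

\emph{The case $i=0$.} Let $y_1,\dots,y_s$ be loops generating $\pi_1(Y,g(x_0))$. Choose points $x_j,x_j'\in X$ and paths $\beta_j,\beta_j'$ to them from $x_0$. Attach a $1$-cell from $x_j$ to $x'_j$ and map it to the path $(g\beta_j)^{-1}\cdot y_j\cdot g\beta_j'$. Then $\pi_1(Z)\to\pi_1(Y)$ is onto, so $Z\to Y$ is $1$-connected.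

\emph{The case $i=1$, first round.} The kernel of a surjection from a finitely generated group onto a finitely presented group is the normal closure of finitely many elements. Attach $2$-cells along such elements of the kernel of $\pi_1(X)\to\pi_1(Y)$. Then $\pi_1(Z)\cong\pi_1(Y)$, hence $\pi_1(X')\cong\pi_1(Y)$. Replace $X$ by $X'$.

\emph{The case $i\ge1$, with $\pi_1(X)\cong\pi_1(Y)=\pi$.} The isomorphism holds by the first round if $i=1$ and by $i$-connectivity if $i\ge2$. Replace $Y$ by the mapping cylinder, so that $(Y,X)$ is an $i$-connected pair of finite complexes, with universal covers $(\tilde Y,\tilde X)$. The relative Hurewicz theorem gives $\pi_{i+1}(Y,X)\cong H_{i+1}(\tilde Y,\tilde X)$. This $\mathbb Z[\pi]$-module is finitely generated. Indeed, $C_*=C_*(\tilde Y,\tilde X)$ consists of finitely generated free modules and is exact in degrees $\le i$. For $0\leq j\le i$ the boundary maps $C_{j+1}$ onto the cycles $Z_j$; if $Z_j$ is projective this surjection splits, and $Z_{j+1}$ is a direct summand of $C_{j+1}$. Starting from $Z_0=C_0$, we find that $Z_{i+1}$ is a direct summand of $C_{i+1}$, hence finitely generated, and $H_{i+1}$ is a quotient of it.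

Represent finitely many generators by maps $(D^{i+1},S^i)\to(Y,X)$ and attach the corresponding cells. Since $X\subset Z$ and $X\to Y$ are $i$-connected, so is $Z\to Y$. Also $\pi_1(Z)\cong\pi$, because $\pi_1(X)\to\pi_1(Z)$ is onto and its composite to $\pi$ is bijective. In the exact sequence
\[
H_{i+1}(\tilde Z,\tilde X)\to H_{i+1}(\tilde Y,\tilde X)\to H_{i+1}(\tilde Y,\tilde Z)\to H_i(\tilde Z,\tilde X)
\]
the first map is onto by the choice of cells, and the last group is zero. So $\pi_{i+1}(Y,Z)\cong H_{i+1}(\tilde Y,\tilde Z)=0$, which makes $Z\to Y$, and therefore $X'\to Y$, $(i+1)$-connected.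

The total trace is the union of the traces of the rounds, each a cylinder on a connected manifold with handles $D^{i+1}\times D^{d-i}$, $i\ge0$, attached; so it is connected.
\end{proof}

The hypothesis $d\ge2q$ enters through $d-i\ge i+2$: it keeps the dual cells from disturbing the homotopy groups just repaired. It is the reason why the category of $M$ comes out near one half of that of $N$.

\section{The construction}\label{sec:construction}

\begin{proposition}\label{prop:main}
Let $a,r,m\ge1$, $n=am+r$, and $q\ge2$ with $2q\le n$. Let $\xi$ be an oriented vector bundle over $S^{r+1}$ with $J(\xi)\neq0$. Put $P=(S^a)^m$ and $B=P\times S^{r+1}$. There are closed connected oriented $n$-manifolds $M$, $N$, a compact connected oriented $(n+1)$-manifold $W$ with $\partial W=M$, and maps $f\colon N\to P$, $h\colon M\to N$, $\kappa\colon M\to S^{r+1}$, $G\colon W\to B$ such that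
\begin{enumerate}
\item $N$ is stably parallelizable, $f$ is $q$-connected, and $\operatorname{cat}N\ge m$;
\item $h$ has degree one, and $TM\oplus\kappa^*\xi$ is stably trivial;
\item $G|_M=g:=(fh,\kappa)$, and both $g$ and $G$ are $q$-connected.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\zeta=\mathrm{pr}_2^*\xi$ over $B$ and $\zeta_N=\mathrm{pr}_2^*\xi$ over $N\times S^{r+1}$ once $N$ is defined.

\emph{Step 1: a model that bounds.} We want a framed manifold over $P$ with $\alpha\ne0$ that bounds as a $\zeta$-manifold over $B$; Lemma~\ref{lem:disk} provides this for the fiber, so we multiply by $P$. Let $V=P\times D^{r+1}$ with the map $\mathrm{id}\times\omega$ to $B$. The framing of $P$, the standard frame of $D^{r+1}$ and $\tau$ trivialize $TV\oplus\mathrm{pr}_2^*\omega^*\xi$ stably, so $V$ is a $\zeta$-manifold over $B$. On $N_0=\partial V=P\times S^r$ the map to $S^{r+1}$ is constant, so by (T) $N_0$ is a framed manifold over $P$ through $f_0=\mathrm{pr}_1$. It is connected since $a,r\ge1$. The fiber of $f_0$ over $p$ is $p\times S^r$. Along it, the framing of $N_0$ is the sum of the framing of $P$ at the single point $p$ and the framing of the boundary sphere in Lemma~\ref{lem:disk}.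 The former differs from the oriented basis of $T_pP$ used in the definition of $\alpha$ by a constant matrix of positive determinant. Hence
\[
\alpha(N_0,f_0)=\pm J(\xi)\neq0 .
\]

\emph{Step 2: the target $N$.} The manifold $N_0$ has cup-length $m+1$, which every degree one map onto it would pass on to its source; the cohomology class carried by the factor $S^r$ must be removed while the framed class of the fiber is kept. Apply Lemma~\ref{lem:surgery} to $(N_0,f_0)$ with $Y=P$, the zero bundle and $d=n\ge2q$. This gives a connected framed bordism $(R_1,\Phi_1)$ over $P$ from $(N_0,f_0)$ to a closed connected framed $(N,f)$ with $f$ $q$-connected. By bordism invariance $\alpha(N,f)=\alpha(N_0,f_0)\ne0$, and Corollary~\ref{cor:lower} gives $\operatorname{cat}N\ge m$. This is (1).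

\emph{Step 3: the source $M$.} We need a highly connected map to $B$ and, at the same time, a degree one map to $N$. Both come from doing surgery over $N\times S^{r+1}$ rather than over $B$. By (T), the framing of $N$ makes $(\mathrm{id},*)\colon N\to N\times S^{r+1}$ a $\zeta_N$-manifold. Lemma~\ref{lem:surgery} gives a connected bordism $(R_2,\Phi_2)$ of $\zeta_N$-manifolds from it to a closed connected $M$ with a $q$-connected map $(h,\kappa)\colon M\to N\times S^{r+1}$. The first component of $\Phi_2$ is a map from an oriented bordism to $N$ that restricts to $\mathrm{id}_N$ and $h$ on the ends, so $h_*[M]=[N]$. The $\zeta_N$-structure is a stable trivialization of $TM\oplus\kappa^*\xi$. This is (2). The map $g=(f\times\mathrm{id})\circ(h,\kappa)$ is a composite of $q$-connected maps, hence $q$-connected.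

\emph{Step 4: the null-bordism.} Let $W_0=V\cup_{N_0}R_1\cup_NR_2$, a connected $(n+1)$-manifold with boundary $M$. Map the three pieces to $B$ as follows.
\[
\begin{array}{c|c|c|c}
\text{piece}&\text{map to }B&\text{on incoming end}&\text{on outgoing end}\\ \hline
V&\mathrm{id}\times\omega&\text{(empty)}&(f_0,*)\text{ on }N_0\\
R_1&(\Phi_1,*)&(f_0,*)\text{ on }N_0&(f,*)\text{ on }N\\
R_2&(f\times\mathrm{id})\circ\Phi_2&(f,*)\text{ on }N&g\text{ on }M
\end{array}
\]
Each piece is a $\zeta$-manifold over $B$: $V$ by Step 1, $R_1$ by (T), and $R_2$ because $(f\times\mathrm{id})^*\zeta=\zeta_N$. The structures match along $N_0$, since $R_1$ starts from the framing that $N_0$ inherits from $V$, and along $N$, since $R_2$ starts from the framing that $N$ inherits from $R_1$. So $W_0$ is a $\zeta$-manifold over $B$ whose map extends $g$. Apply Lemma~\ref{lem:surgery} to $W_0$ with $Y=B$ and $d=n+1\ge2q$. The surgeries take place in the interior and give a connected oriented $W$ with $\partial W=M$ and a $q$-connected map $G\colon W\to B$ with $G|_M=g$. This is (3).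
\end{proof}

\begin{remark}\label{rem:why}
The manifold $N$ also bounds over $B$, namely $V\cup R_1$, and surgery makes this null-bordism $q$-connected over $B$. Proposition~\ref{prop:upper} nevertheless does not apply to $N$ with this $q$ when $r+1\le q$, because $(f,*)\colon N\to B$ is not onto on $\pi_{r+1}$: its image misses the generator of $\pi_{r+1}(S^{r+1})$. Nor can one avoid the factor $S^{r+1}$ by working over $P$ with framings, since $\alpha(N,f)\ne0$ forbids a framed null-bordism over $P$. Step 3 repairs exactly this defect, by giving $M$ a sphere of dimension $r+1$ on which its stable tangent bundle is inverse to $\xi$.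
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

The lower bounds for $\operatorname{cat}M$ are cup-length estimates of the following form.

\begin{lemma}\label{lem:cup}
Let $M$ be a closed connected oriented $n$-manifold and $g\colon M\to B$ a $q$-connected map to a CW complex, $q<n$. If $x_1,\dots,x_s\in H^*(B;\mathbb Q)$ are homogeneous of positive degree and $x_1\cdots x_s$ is nonzero of degree $\le q$, then $\operatorname{cat}M\ge s+1$.
\end{lemma}

\begin{proof}
By (C1), $g^*x_1\cdots g^*x_s\ne0$. Its degree $j$ is less than $n$, and Poincar\'e duality gives $w\in H^{n-j}(M;\mathbb Q)$ with $g^*x_1\cdots g^*x_s\cdot w\neq0$, a nonzero product of $s+1$ classes of positive degree.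
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $a=r=1$, $m=n-1$ and $q=\lfloor n/2\rfloor\ge3$. Let $\xi=L$ be the Hopf line bundle over $S^2=\mathbb{CP}^1$, regarded as an oriented plane bundle. Its clutching function $S^1\to U(1)=SO(2)$ has degree $\pm\langle c_1(L),[S^2]\rangle=\pm1$. As $\pi_1(SO(2))=\mathbb Z\to\pi_1(SO)=\mathbb Z/2$ is onto, the clutching class is the generator and $J(L)=\eta\ne0$. Apply Proposition~\ref{prop:main}, with $P=T^m$ and $B=T^m\times S^2$. It gives a stably parallelizable $N$ with $\operatorname{cat}N\ge n-1$ and a degree one map $h\colon M\to N$.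

\emph{The category of $N$.} By Corollary~\ref{cor:dim}, $\operatorname{cat}T^m\le m$, so $p_m\colon G_m(T^m)\to T^m$ has a section, and composing it with $f$ lifts $f$. Lemma~\ref{lem:compare} applies with $c=1$, $k=m=n-1$, because $n\le q-1+(n-1)$ for $q\ge2$. Hence $\operatorname{cat}N=n-1$.

\emph{Upper bound for $M$.} Proposition~\ref{prop:upper} with $c=1$ and $k=n+1-q=\lceil n/2\rceil+1$ gives $\operatorname{cat}M\le\lceil n/2\rceil+1$. The difference $(n-1)-(\lceil n/2\rceil+1)=\lfloor n/2\rfloor-2$ is positive for $n\ge6$.

\emph{Lower bound for $M$.} Since $q\le m$, the product of $q$ of the standard generators of $H^1(T^m;\mathbb Q)$ is nonzero in $H^q(B;\mathbb Q)$. Lemma~\ref{lem:cup} gives $\operatorname{cat}M\ge q+1=\lfloor n/2\rfloor+1$. For even $n$ the two bounds agree.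
\end{proof}

For $n=4$ and $n=5$ the construction still runs with $q=2$, but the upper bound $\lceil n/2\rceil+1$ equals $n-1$ and no strict inequality results.

\begin{remark}
The manifold $M$ of Theorem~\ref{thm:A} is not spin. Since $TM\oplus\kappa^*L$ is stably trivial and both summands are oriented, $w_2(M)=\kappa^*w_2(L)$. The class $w_2(L)$ is the reduction of $c_1(L)$, hence nonzero, and $g^*$ is injective on $H^2(B;\mathbb Z/2)$ by (C1); so $w_2(M)\ne0$. As $N$ is stably parallelizable, $h$ is not covered by a map of stable normal bundles. This is the situation of Example~\ref{ex:toy}: the class $\eta$ that bounds $\operatorname{cat}N$ from below does not survive the passage to a manifold with $w_2\ne0$.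
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $a=c$, $r=c-1$, so that $n=cm+c-1=c(m+1)-1$. Since $c$ is even, $n$ is odd and
\[
q:=\lfloor n/2\rfloor=\frac{c(m+1)}2-1\ \ge\ \frac{5c}{2}-1\ \ge\ c\ \ge\ 2 .
\]
By hypothesis there is an oriented bundle $\xi$ over $S^c$ with $J(\xi)\ne0$; the hypothesis holds for $c=2$ and for $c\equiv0\bmod4$ by the facts on $J$ recalled in Section~\ref{sec:framed}. Apply Proposition~\ref{prop:main}, with $P=(S^c)^m$ and $B=(S^c)^{m+1}$. Both are $(c-1)$-connected, and $f$ and $g$ are bijective on $\pi_j$ for $j\le c-1<q$; so $N$ and $M$ are $(c-1)$-connected.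

\emph{The category of $N$.} We have $\operatorname{cat}N\ge m$ by Proposition~\ref{prop:main}, and $\operatorname{cat}N\le m$ by Corollary~\ref{cor:dim}, since $\dim N=(m+1)c-1$.

\emph{Upper bound for $M$.} Here $n+1-q=\frac{c(m+1)}2+1$, so the least $k$ with $kc\ge n+1-q$ is
\[
k=\Bigl\lceil\frac{m+1}2+\frac1c\Bigr\rceil .
\]
If $m$ is even, then $\frac m2<\frac m2+\frac12+\frac1c\le\frac m2+1$ because $c\ge2$, so $k=\frac m2+1$. If $m$ is odd, then $\frac{m+1}2$ is an integer and $k=\frac{m+1}2+1$. In both cases $k=\lceil m/2\rceil+1\ge3$, and Proposition~\ref{prop:upper} gives $\operatorname{cat}M\le\lceil m/2\rceil+1$. The difference $m-(\lceil m/2\rceil+1)=\lfloor m/2\rfloor-1$ is positive for $m\ge4$.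

\emph{Lower bound for even $m$.} The product of $m/2$ of the standard generators of $H^c(B;\mathbb Q)$ is nonzero, of degree $\frac{cm}2\le\frac{cm}2+\frac c2-1=q$. Lemma~\ref{lem:cup} gives $\operatorname{cat}M\ge\frac m2+1$, which matches the upper bound.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{On the groups $J(X)$ IV}.

\bibitem{CLOT}
Cornea, Lupton, Oprea and Tanr\'e, \emph{Lusternik--Schnirelmann Category}.

\bibitem{Dr}
Alexander Dranishnikov, \emph{The LS-category of the product of lens spaces}, arXiv:1409.8316 (2014).

\bibitem{Sv}
A.~S.~\v{S}varc, \emph{The genus of a fiber space}.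

\end{thebibliography}
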